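\title{Typical positive contractions on $\ell_q$ have invariant subspaces}

\begin{abstract}
Let $1<q<\infty$. We prove that, in the sense of Baire category, a typical positive contraction on $\ell_q$ has a non-trivial invariant subspace, both for the strong operator topology and for the strong$^*$ operator topology. This answers a question of Gillet on the case $q\neq2$. For a typical $T$ the lattice of invariant subspaces contains a copy of the lattice of all closed subspaces of an infinite-dimensional Banach space, and the non-cyclic vectors of $T$ and of $T^*$ are dense. The same holds in the larger class of operators whose modulus is a contraction. The proof maintains orthogonality relations $\langle T^nx,y\rangle=0$ along a Baire category construction: the errors created by a perturbation of $T$ are cancelled by copies of the unilateral shift placed on remote coordinates, and an inequality of Matsaev type shows that the cancellation moves $x$ and $y$ only a little.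
\end{abstract}

\section{Introduction}

Scalars are complex and $\mathbb Z_+=\{0,1,2,\dots\}$. Let $1\le q<\infty$, let $X=\ell_q=\ell_q(\mathbb Z_+)$ with its unit vector basis $(e_k)_{k\ge0}$, and let $\mathcal B_1(X)$ be the set of contractions of $X$, that is, the closed unit ball of the space $\mathcal B(X)$ of bounded operators. A vector is \emph{positive} if all its coordinates are nonnegative, and an operator is \emph{positive} if it maps positive vectors to positive vectors. We write $\mathcal P_1(X)$ for the set of positive contractions. A \emph{non-trivial invariant subspace} of $T\in\mathcal B(X)$ is a closed subspace $L$ with $\{0\}\neq L\neq X$ and $T(L)\subseteq L$.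

The \emph{strong operator topology} $\mathrm{SOT}$ is given by the seminorms $T\mapsto\|Tx\|$, $x\in X$. The \emph{strong$^*$ operator topology} $\mathrm{SOT}^*$ is given by these together with the seminorms $T\mapsto\|T^*y\|$, $y\in X^*$. Among contractions of $\ell_q$, $1<q<\infty$, a basic $\mathrm{SOT}$-neighborhood prescribes approximately a finite number of columns of the matrix of the operator, and a basic $\mathrm{SOT}^*$-neighborhood a finite number of columns and rows; the rest of the matrix is constrained only by the norm. A subset of a Baire space is \emph{comeager} if it contains a dense $G_\delta$ set, and we say that a \emph{typical} element of the space has a property if the set of elements with that property is comeager. For $1<q<\infty$ the space $\mathcal P_1(\ell_q)$ is a Baire space for both topologies (see Lemma~\ref{lem:K}).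

It is known that a typical $T\in(\mathcal P_1(\ell_1),\mathrm{SOT})$ has a non-trivial invariant subspace, and that so does a typical $T\in\mathcal P_1(\ell_2)$, for $\mathrm{SOT}$ as well as for $\mathrm{SOT}^*$. These cases suggest a positive answer to the following question, posed by Gillet \cite{Gillet}.

\medskip
\noindent\textbf{Question.} \emph{Let $1<q<\infty$, $q\neq2$. Does a typical $T\in(\mathcal P_1(\ell_q),\mathrm{SOT})$, or a typical $T\in(\mathcal P_1(\ell_q),\mathrm{SOT}^*)$, have a non-trivial invariant subspace?}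
\medskip

\begin{theorem}\label{thm:answer}
Let $1<q<\infty$. A typical $T\in(\mathcal P_1(\ell_q),\mathrm{SOT})$ and a typical $T\in(\mathcal P_1(\ell_q),\mathrm{SOT}^*)$ have a non-trivial invariant subspace.
\end{theorem}

From now on $1<q<\infty$ is fixed, $X=\ell_q$ and $X^*=\ell_{q'}$ with $\frac1q+\frac1{q'}=1$. The pairing $\langle x,y\rangle=\sum_kx_ky_k$ is bilinear, and $(e_k^*)$ is the unit vector basis of $\ell_{q'}$.

To see what has to be proved, note that $T$ has a non-trivial invariant subspace if and only if there are $x\in X\setminus\{0\}$ and $y\in X^*\setminus\{0\}$ with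
\begin{equation}\label{eq:orth}
\langle T^nx,y\rangle=0\qquad\text{for all }n\ge0 .
\end{equation}
Indeed, given $L$, take $x\in L\setminus\{0\}$ and, by the Hahn--Banach theorem, $y\neq0$ vanishing on $L$; given $x$ and $y$, the closed span of the vectors $T^nx$ is invariant, contains $x$ and lies in $\ker y$. The operators that admit such a pair are dense: if $P_M$ is the projection onto the first $M$ coordinates, then $P_MTP_M\to T$, and $P_MTP_M$ admits the pair $(e_M,e_{M+1}^*)$. But these pairs tend weakly to zero and leave nothing in the limit. A category argument has to produce, for a typical $T$, approximating operators whose pairs converge \emph{in norm}. The obstacle is that \eqref{eq:orth} consists of infinitely many equations, while a neighborhood of $T$ controls only finitely many powers.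

We prove a stronger statement, for a countable biorthogonal system in place of one pair, and for a second class of operators. The matrix of $T\in\mathcal B(X)$ has entries $t_{ij}=\langle Te_j,e_i^*\rangle$, and its \emph{modulus} is the matrix $|T|=(|t_{ij}|)$. Let
\[
\mathcal R_1(X)=\{T\in\mathcal B(X): |T|\text{ is the matrix of a contraction of }\ell_q\}.
\]
An operator is positive exactly when its entries are nonnegative, so $\mathcal P_1(X)\subseteq\mathcal R_1(X)$.

\begin{theorem}\label{thm:main}
Let $1<q<\infty$, $X=\ell_q$, let $\mathcal K$ be $\mathcal P_1(X)$ or $\mathcal R_1(X)$, and let $\tau$ be $\mathrm{SOT}$ or $\mathrm{SOT}^*$. A typical $T\in(\mathcal K,\tau)$ has the following property. For all $\xi\in X$, $\zeta\in X^*$ and $\varepsilon>0$ there are sequences $(x_i)_{i\ge0}$ in $X$ and $(y_j)_{j\ge0}$ in $X^*$ with $\|x_0-\xi\|<\varepsilon$, $\|y_0-\zeta\|<\varepsilon$ and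
\begin{equation}\label{eq:biorth}
\langle T^nx_i,y_j\rangle=\delta_{ij}\,\delta_{n0}\qquad\text{for all }n\ge0\text{ and all }(i,j)\neq(0,0).
\end{equation}
\end{theorem}

The pair $(0,0)$ has to be left out: $x_0$ and $y_0$ are close to arbitrary given vectors, so $\langle x_0,y_0\rangle$ is close to $\langle\xi,\zeta\rangle$ and cannot be prescribed. Recall that $x$ is \emph{cyclic} for $T$ if the vectors $T^nx$, $n\ge0$, span a dense subspace.

\begin{proposition}\label{prop:conseq}
Let $T\in\mathcal B(X)$ have the property in Theorem~\ref{thm:main}.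
\begin{itemize}
\item[(a)] $T$ has a non-trivial invariant subspace. Moreover, the lattice of invariant subspaces of $T$ contains a copy of the lattice of all closed subspaces of an infinite-dimensional Banach space.
\item[(b)] The vectors $x\in X$ for which $\overline{\operatorname{span}}\{T^nx:n\ge0\}$ has infinite codimension are dense in $X$. In particular the non-cyclic vectors of $T$ are dense in $X$. The non-cyclic vectors of $T^*$ are dense in $X^*$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Take $(x_i)$ and $(y_j)$ as in \eqref{eq:biorth} and put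
\[
Y=\overline{\operatorname{span}}\{T^nx_i:n\ge0,\ i\ge1\},\qquad Z=\overline{\operatorname{span}}\{T^nx_i:n\ge1,\ i\ge1\}.
\]
Then $T(Y)\subseteq Z\subseteq Y$, so every closed subspace $L$ with $Z\subseteq L\subseteq Y$ satisfies $T(L)\subseteq Z\subseteq L$. By \eqref{eq:biorth} each $y_j$ vanishes on $Z$, and $\langle x_i,y_j\rangle=\delta_{ij}$ for $i,j\ge1$. Applying $y_j$ to a linear combination of the $x_i$ that lies in $Z$ shows that the classes of $x_1,x_2,\dots$ in $Y/Z$ are linearly independent, so the Banach space $Y/Z$ is infinite-dimensional. Taking preimages under the quotient map $Y\to Y/Z$ is an order isomorphism from the closed subspaces of $Y/Z$ onto the closed subspaces between $Z$ and $Y$, and the latter family is stable under intersections and closed linear spans. This is the required copy. The preimage $Z+\mathbb Cx_1$ of the line spanned by the class of $x_1$ lies strictly between $Z$ and $Y$, so it is neither $\{0\}$ nor $X$.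

(b) Given $\xi,\zeta,\varepsilon$, take $(x_i)$ and $(y_j)$ as in Theorem~\ref{thm:main}. The functionals $y_1,y_2,\dots$ are linearly independent, being biorthogonal to $x_1,x_2,\dots$, and by \eqref{eq:biorth} with $i=0$ they vanish on the orbit of $x_0$. So the closed span of that orbit has infinite codimension, and $\|x_0-\xi\|<\varepsilon$. By \eqref{eq:biorth} with $j=0$ we have $\langle x_1,T^{*n}y_0\rangle=0$ for all $n$, and $x_1\neq0$. So $y_0$ is not cyclic for $T^*$, and $\|y_0-\zeta\|<\varepsilon$.
\end{proof}

Theorem~\ref{thm:answer} is the case $\mathcal K=\mathcal P_1(X)$ of Theorem~\ref{thm:main} combined with Proposition~\ref{prop:conseq}(a). The rest of the paper proves Theorem~\ref{thm:main}. Section~\ref{sec:example} shows the method on one pair of vectors and explains the roles of the two analytic tools, proved in Sections~\ref{sec:matsaev} and~\ref{sec:rep}. They are combined in the perturbation lemma of Section~\ref{sec:pert}, which is iterated in Section~\ref{sec:baire}.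

\section{The spaces of operators}\label{sec:K}

Throughout, $\mathcal K$ and $\tau$ are as in Theorem~\ref{thm:main}. For $M\ge1$, $P_M$ denotes the projection onto the coordinates $0,\dots,M-1$, both in $\ell_q$ and in $\ell_{q'}$; thus $P_M^*=P_M$. Since $q$ and $q'$ are finite, $P_Mx\to x$ in $\ell_q$ and $P_My\to y$ in $\ell_{q'}$. The second convergence is the main use of the hypothesis $q>1$: for $q=1$ it fails for $y=(1,1,\dots)\in\ell_\infty$.

An operator $T$ belongs to $\mathcal R_1(X)$ if and only if
\begin{equation}\label{eq:R1}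
\sum_{i,j}|t_{ij}|\,|x_j|\,|y_i|\le\|x\|_q\,\|y\|_{q'}\qquad\text{for all finitely supported }x,y.
\end{equation}
The condition is necessary because the left side is $\langle|T||x|,|y|\rangle$. Conversely, under \eqref{eq:R1} the bilinear form with coefficients $|t_{ij}|$ extends to $\ell_q\times\ell_{q'}$ with norm at most $1$ and defines a contraction of $\ell_q=(\ell_{q'})^*$. Since $|\langle Tx,y\rangle|$ is at most the left side of \eqref{eq:R1}, we have $\mathcal R_1(X)\subseteq\mathcal B_1(X)$.

Define on $\mathcal B_1(X)$ the metric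
\[
d_{\mathrm{SOT}}(T,T')=\sum_{i\ge0}2^{-i}\|(T-T')e_i\|,\qquad
d_{\mathrm{SOT}^*}(T,T')=d_{\mathrm{SOT}}(T,T')+\sum_{i\ge0}2^{-i}\|(T-T')^*e_i^*\| .
\]

\begin{lemma}\label{lem:K}
\begin{itemize}
\item[(a)] The metric $d_\tau$ induces $\tau$ on $\mathcal K$ and is complete. In particular $(\mathcal K,\tau)$ is a Baire space.
\item[(b)] If $T_k\to T$ in $\mathrm{SOT}$, all $T_k$ are contractions, and $x_k\to x$ in norm, then $T_k^nx_k\to T^nx$ in norm for each $n\ge0$.
\item[(c)] If $T\in\mathcal K$ and $0\le\rho\le1$, then $\rho T$ and $P_MTP_M$ belong to $\mathcal K$. If $\mathbb Z_+$ is partitioned into blocks and $B$ is the direct sum of operators on the spaces $\ell_q(\text{block})$ whose moduli are contractions, then $B\in\mathcal R_1(X)$, and $B\in\mathcal P_1(X)$ if all summands are positive.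
\item[(d)] Let $T\in\mathcal B_1(X)$, let $\rho_M\to1$, and let $R_M$ be contractions with $R_M=(I-P_M)R_M(I-P_M)$. Then $\rho_MP_MTP_M+R_M\to T$ in $\mathrm{SOT}^*$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The finitely supported vectors are dense in $\ell_q$ and in $\ell_{q'}$, so for contractions convergence at the basis vectors implies convergence at all vectors; hence $d_\tau$ induces $\tau$ on $\mathcal B_1(X)$. If $(T_k)$ is a $d_\tau$-Cauchy sequence of contractions, then $(T_kx)$ converges for all finitely supported $x$, hence for all $x$, and the limit defines a contraction $T$. When $\tau=\mathrm{SOT}^*$, each sequence $(T_k^*e_i^*)_k$ also converges in norm, and its limit has the same coordinates $t_{ij}$, $j\ge0$, as $T^*e_i^*$. So $T_k\to T$ in $d_\tau$. Finally, the entries of $T_k$ converge to those of $T$, and both the conditions $t_{ij}\ge0$ and the inequalities \eqref{eq:R1}, which involve finite sums, pass to entrywise limits. So $\mathcal K$ is closed in the complete space $(\mathcal B_1(X),d_\tau)$, and the Baire category theorem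 applies.

(b) Use induction on $n$ and $\|T_k^nx_k-T^nx\|\le\|T_k^{n-1}x_k-T^{n-1}x\|+\|(T_k-T)T^{n-1}x\|$.

(c) Passing to $\rho T$ or $P_MTP_M$ multiplies each entry by a number in $[0,1]$, which preserves positivity and \eqref{eq:R1}. For a direct sum, let $x^b,y^b$ be the restrictions of $x,y$ to the block $b$. The left side of \eqref{eq:R1} is at most $\sum_b\|x^b\|_q\|y^b\|_{q'}\le\|x\|_q\|y\|_{q'}$ by H\"older's inequality.

(d) For $x\in X$,
\[
\|\rho_MP_MTP_Mx+R_Mx-Tx\|\le|1-\rho_M|\,\|x\|+\|(I-P_M)x\|+\|(I-P_M)Tx\|+\|(I-P_M)x\|\to0 .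
\]
The adjoints $\rho_MP_MT^*P_M+R_M^*$ have the same form on $\ell_{q'}$, so the same estimate applies to them.
\end{proof}

Part (d) is the freedom on which the whole proof rests: after truncating $T$, we may put \emph{any} contraction on the remaining coordinates and still approximate $T$.

\begin{remark}\label{rem:meager}
This freedom also shows how far density is from typicality. The strict contractions are dense in $\mathcal K$, since $\rho T\to T$ in norm as $\rho\uparrow1$. Yet for $r<1$ the set $\{T\in\mathcal K:\|T\|\le r\}$ is $\tau$-closed and has empty interior, because the operators $x\mapsto P_MTP_Mx+x_Me_M$ lie in $\mathcal K$, have norm $1$ and tend to $T$ by (d). So a typical $T\in\mathcal K$ has norm $1$. Strict contractions will be our approximants, but every neighborhood of one of them contains operators of norm $1$.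
\end{remark}

\section{One pair of vectors}\label{sec:example}

Let $S$ be the unilateral shift on $\ell_q$, $Se_k=e_{k+1}$. It is a positive isometry.

Start from $T=0$, $x=e_0$, $y=e_1^*$, for which \eqref{eq:orth} holds. Let $0<\delta<1$, let $\lambda=(1-\delta^{q'})^{1/q'}$, and define $T'z=(\delta z_0+\lambda z_1)e_1$. This is a positive operator of norm $\|(\delta,\lambda)\|_{q'}=1$, and $\|T'x-Tx\|=\delta$. The relations \eqref{eq:orth} are destroyed: the errors $a_n=\langle T'^nx,y\rangle$ are
\[
a_0=0,\qquad a_n=\delta\lambda^{n-1}\quad(n\ge1).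
\]
We want to restore the relations by moving $T'$ arbitrarily little in $\mathrm{SOT}^*$, and moving $x$ and $y$ in norm by an amount that tends to $0$ with $\delta$.

Let $M\ge2$, split the coordinates $m\ge M$ into infinite blocks, and let $B$ act as $T'$ on the first $M$ coordinates and as a copy of $S$ on each block. Then $B$ is a positive contraction, and $B\to T'$ in $\mathrm{SOT}^*$ as $M\to\infty$ by Lemma~\ref{lem:K}. Given $u_l\in\ell_q$ and $v_l\in\ell_{q'}$, place them in the $l$-th block and add them to $x$ and to $y$. The new vectors $x''$, $y''$ satisfy $\langle B^nx'',y''\rangle=a_n+\sum_l\langle S^nu_l,v_l\rangle$. So we must solve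
\begin{equation}\label{eq:rep0}
\sum_l\langle S^nu_l,v_l\rangle=-a_n\qquad(n\ge0)
\end{equation}
with small vectors. Since $(u_l,v_l)$ can be replaced by $(tu_l,t^{-1}v_l)$, what matters is the \emph{cost} $\sum_l\|u_l\|\,\|v_l\|$. Here are three solutions.

\emph{One pair for each power.} Since $\langle S^ne_0,e_l^*\rangle=\delta_{nl}$, the pairs $(-a_le_0,e_l^*)$ solve \eqref{eq:rep0}. The cost is $\|a\|_1=\delta/(1-\lambda)$. As $1-\lambda\le1-\lambda^{q'}=\delta^{q'}$, it is at least $\delta^{1-q'}$, which tends to infinity as $\delta\to0$.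

\emph{One pair based at $e_0$.} The pair $(-e_0,a)$ solves \eqref{eq:rep0}. The cost is $\|a\|_{q'}=\delta(1-\lambda^{q'})^{-1/q'}=1$, which is still not small.

\emph{Spreading both vectors.} Let $v=(\lambda^k)_{k\ge0}$ and $u=(\lambda^{k(q'-1)})_{k\ge0}$. Then $\langle S^nu,v\rangle=\sum_ku_k\lambda^{k+n}=\lambda^n\langle u,v\rangle$, and $\langle u,v\rangle=\|u\|_q\|v\|_{q'}$ because $u_k^q=v_k^{q'}=u_kv_k$. With $\alpha=\sqrt{\delta/\lambda}$ put
\[
u_1=-\alpha\frac{u}{\|u\|},\qquad v_1=\alpha\frac v{\|v\|},\qquad u_2=\alpha e_0,\qquad v_2=\alpha e_0^* .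
\]
Then $\langle S^nu_1,v_1\rangle+\langle S^nu_2,v_2\rangle=-\delta\lambda^{n-1}+\frac\delta\lambda\delta_{n0}=-a_n$ for all $n\ge0$. The cost is $2\delta/\lambda$, and $\|x''-x\|=2^{1/q}\alpha$, $\|y''-y\|=2^{1/q'}\alpha$ tend to $0$ with $\delta$.

The third solution succeeds. The vector $u_1$ is negative; this is harmless, since positivity is required of the operator and not of the vectors. Finally, \eqref{eq:orth} is unchanged when the operator is multiplied by a scalar, so $T''=\rho B$ with $\rho<1$ close to $1$ is again a strict contraction satisfying \eqref{eq:orth} exactly with $x'',y''$. We are back in the initial situation and can repeat the step with a smaller tolerance. If the tolerances have a small sum, the vectors converge in norm to limits close to $e_0$ and $e_1^*$, hence different from zero.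

In general the error sequence is not explicit, and we need a criterion for \eqref{eq:rep0} to have a cheap solution. For a polynomial $p=\sum_np_nz^n$ let
\[
\|p\|_{(q)}=\|p(S)\|_{\mathcal B(\ell_q)} .
\]
If \eqref{eq:rep0} holds with cost $\eta$, then $|\sum_na_np_n|=|\sum_l\langle p(S)u_l,v_l\rangle|\le\eta\|p\|_{(q)}$ for every $p$. Lemma~\ref{lem:rep} proves the converse, up to a factor $2$, by duality. It remains to see why error sequences define small functionals for the norm $\|\cdot\|_{(q)}$. In the example, write $p=p_0+z\hat p$. Then $\sum_na_np_n=\langle\hat p(T')T'x,y\rangle$, and $\|T'x\|=\delta$ is small. What is needed is therefore a bound for $\|\hat p(T')\|$ in terms of $\|\hat p\|_{(q)}$. This is the inequality of the next section.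

We shall use three properties of the norm $\|\cdot\|_{(q)}$. For $\theta\in\mathbb R$ let $D_\theta$ be the diagonal isometry $e_k\mapsto e^{ik\theta}e_k$, on $\ell_q$ or on $\ell_{q'}$. Then $D_\theta S^nD_\theta^{-1}e_k=e^{-ik\theta}e^{i(k+n)\theta}e_{k+n}$, so that
\begin{equation}\label{eq:rot}
D_\theta S^nD_\theta^{-1}=e^{in\theta}S^n .
\end{equation}
\begin{itemize}
\item[(F1)] $|p_n|=|\langle p(S)e_0,e_n^*\rangle|\le\|p\|_{(q)}$ for all $n$.
\item[(F2)] $\|z^Np\|_{(q)}=\|p\|_{(q)}$, since $S^N$ is an isometry. In particular $\|z^N\|_{(q)}=1$.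
\item[(F3)] $\|p(e^{i\theta}S)\|=\|D_\theta p(S)D_\theta^{-1}\|=\|p\|_{(q)}$, by \eqref{eq:rot}.
\end{itemize}

\section{An inequality of Matsaev type for matrices}\label{sec:matsaev}

\begin{proposition}\label{prop:matsaev}
Let $A=(a_{ij})$ be an $m\times m$ complex matrix such that $|A|$ is a contraction of $\ell_q^m$. Then $\|p(A)\|_{\mathcal B(\ell_q^m)}\le\|p\|_{(q)}$ for every polynomial $p$.
\end{proposition}

This is a known inequality of Matsaev type (Akcoglu--Sucheston, Peller, Coifman--Rochberg--Weiss); we include a proof. The inequality is first proved for isometries of $L_q$-spaces, where the orbit $(U^nf(\omega))_n$ of a function at a point is a sequence on which $U$ acts as a shift. Then $A$ is dilated to such an isometry.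

\begin{lemma}\label{lem:transfer}
Let $U$ be a linear isometry of $L_q(\Omega,\mu)$. Then $\|p(U)\|\le\|p\|_{(q)}$ for every polynomial $p$.
\end{lemma}

\begin{proof}
Let $\nu=\deg p$, $K\ge1$ and $f\in L_q(\mu)$. Since $U$ is an isometry,
\[
K\|p(U)f\|^q=\sum_{k<K}\|U^kp(U)f\|^q=\int_\Omega\sum_{k<K}\Big|\sum_{n\le\nu}p_n\,(U^{n+k}f)(\omega)\Big|^q\,d\mu(\omega).
\]
Fix $\omega$, let $g_s=(U^sf)(\omega)$, and reverse the order of the first $K+\nu$ terms: $g'_s=g_{K+\nu-1-s}$ for $0\le s<K+\nu$ and $g'_s=0$ for $s\ge K+\nu$. For $0\le k<K$ and $0\le n\le\nu$ the index $K+\nu-1-k-n$ lies in $[0,K+\nu)$, so the coordinate of index $K+\nu-1-k$ of $p(S)g'$ is $\sum_np_ng'_{K+\nu-1-k-n}=\sum_np_ng_{n+k}$. Hence the integrand is at most $\|p(S)g'\|_q^q\le\|p\|_{(q)}^q\sum_{s<K+\nu}|(U^sf)(\omega)|^q$. Integrating gives $K\|p(U)f\|^q\le(K+\nu)\|p\|_{(q)}^q\|f\|^q$. Divide by $K$ and let $K\to\infty$.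
\end{proof}

\begin{lemma}\label{lem:dilation}
Let $A$ be an $m\times m$ matrix with all entries different from zero and $\||A|\|_{\mathcal B(\ell_q^m)}=1$. There are a measure space $(\Omega,\mu)$, an isometry $U$ of $L_q(\mu)$ and contractions $J\colon\ell_q^m\to L_q(\mu)$, $E\colon L_q(\mu)\to\ell_q^m$ with $A^n=EU^nJ$ for all $n\ge0$.
\end{lemma}

\begin{proof}
Write $a_{ij}=\sigma_{ij}h_{ij}$ with $|\sigma_{ij}|=1$, $h_{ij}>0$, and let $H=(h_{ij})$. The idea is to view $(Ax)_i=\sum_ja_{ij}x_j$ as an expectation: choose $j$ at random with probability $\beta_{ij}$ and return $\sigma_{ij}w_{ij}x_j$, where $h_{ij}=w_{ij}\beta_{ij}$. If the random choice is recorded instead of averaged out, no mass is lost, provided that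
\begin{equation}\label{eq:factor}
h_{ij}=w_{ij}\beta_{ij},\qquad\sum_j\beta_{ij}=1\ \ (1\le i\le m),\qquad\sum_iw_{ij}^q\beta_{ij}=1\ \ (1\le j\le m).
\end{equation}
A vector at which $H$ attains its norm provides such a factorization.

By compactness there is $x$ with $\|x\|_q=1=\|Hx\|_q$, and since $|Hx|\le H|x|$ we may take $x\ge0$. Put $y=Hx$; all $y_i$ are strictly positive. Let $g=H^ty^{q-1}$, with powers taken coordinatewise. As $H^t$ is a contraction of $\ell_{q'}^m$ and $(q-1)q'=q$, we have $\|g\|_{q'}\le\|y^{q-1}\|_{q'}=1$, while $\langle x,g\rangle=\langle Hx,y^{q-1}\rangle=\sum_iy_i^q=1$. By the equality case of H\"older's inequality, valid for $1<q<\infty$, the only $g\ge0$ with these two properties is $g=x^{q-1}$. Thus $\sum_ih_{ij}y_i^{q-1}=x_j^{q-1}$, and in particular all $x_j$ are strictly positive. Put $w_{ij}=y_i/x_j$ and $\beta_{ij}=h_{ij}/w_{ij}$. Then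
\[
\sum_j\beta_{ij}=\frac1{y_i}\sum_jh_{ij}x_j=1,\qquad\sum_iw_{ij}^q\beta_{ij}=\sum_iw_{ij}^{q-1}h_{ij}=\frac1{x_j^{q-1}}\sum_ih_{ij}y_i^{q-1}=1 ,
\]
which is \eqref{eq:factor}.

Each power of $A$ needs a fresh random choice, so we take $\Omega=\{1,\dots,m\}\times[0,1)^{\mathbb N}$ with the product $\mu$ of counting measure and infinitely many copies of Lebesgue measure. For each $i$ partition $[0,1)$ into intervals $B_{i1},\dots,B_{im}$ of lengths $\beta_{i1},\dots,\beta_{im}$, and define
\[
(Uf)(i,t_1,t_2,\dots)=\sum_j\sigma_{ij}w_{ij}\mathbf 1_{B_{ij}}(t_1)\,f(j,t_2,t_3,\dots).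
\]
For fixed $i$ and $t_1$ only one term is present, so $\|Uf\|^q=\sum_{i,j}w_{ij}^q\beta_{ij}\|f(j,\cdot)\|^q=\sum_j\|f(j,\cdot)\|^q=\|f\|^q$. Let $(Jx)(j,t)=x_j$, an isometry, and $(Ef)_i=\int f(i,t)\,dt$, a contraction because $|(Ef)_i|\le\|f(i,\cdot)\|_q$ on a probability space. Then $EJ=I$, and
\[
(EUf)_i=\sum_j\sigma_{ij}w_{ij}\beta_{ij}(Ef)_j=\sum_ja_{ij}(Ef)_j=(AEf)_i .
\]
So $EU=AE$, hence $EU^n=A^nE$ and $EU^nJ=A^n$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:matsaev}]
The map $A\mapsto p(A)$ is continuous. For $0<t<1$ the modulus of $tA$ has norm less than $1$, and this persists when the zero entries are replaced by small non-zero numbers. So we may assume that all entries of $A$ are non-zero. Let $s=\||A|\|\in(0,1]$, $A_1=s^{-1}A$ and $p_s(z)=p(sz)$. By Lemmas~\ref{lem:dilation} and~\ref{lem:transfer},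
\[
\|p(A)\|=\|p_s(A_1)\|=\|E\,p_s(U)J\|\le\|p_s\|_{(q)} .
\]
It remains to prove $\|p_s\|_{(q)}\le\|p\|_{(q)}$ for $s<1$. The Poisson kernel $\Pi_s(\theta)=\sum_{n\in\mathbb Z}s^{|n|}e^{in\theta}$ is nonnegative and satisfies $\int_0^{2\pi}\Pi_s(\theta)e^{in\theta}\frac{d\theta}{2\pi}=s^{|n|}$; in particular it has mean $1$. Therefore $p_s(S)=\int_0^{2\pi}\Pi_s(\theta)\,p(e^{i\theta}S)\frac{d\theta}{2\pi}$ is an average of operators of norm $\|p\|_{(q)}$, by (F3).
\end{proof}

\section{Representing small functionals by shifts}\label{sec:rep}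

\begin{lemma}\label{lem:rep}
Let $\eta>0$ and let $a\in\ell_1(\mathbb Z_+)$ satisfy $|\sum_na_np_n|\le\eta\|p\|_{(q)}$ for every polynomial $p$. Then there are $u_l\in\ell_q$ and $v_l\in\ell_{q'}$, $l\in\mathbb Z_+$, with
\[
\Big(\sum_l\|u_l\|^q\Big)^{1/q}\le\sqrt{2\eta},\qquad\Big(\sum_l\|v_l\|^{q'}\Big)^{1/q'}\le\sqrt{2\eta},\qquad a_n=\sum_l\langle S^nu_l,v_l\rangle\quad(n\ge0).
\]
\end{lemma}

A separation argument yields only an approximate representation. We carry it out in $\ell_1$, so that the remainder is small in $\ell_1$; the first solution of Section~\ref{sec:example}, too expensive for $a$ itself, then represents the remainder exactly.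

\begin{proof}
If $u,v$ are finitely supported, then $\langle S^nu,v\rangle=0$ for large $n$. Let $\Gamma\subseteq\ell_1$ be the set of all finite sums $\sum_l(\langle S^nu_l,v_l\rangle)_{n\ge0}$ with $u_l,v_l$ finitely supported and $\sum_l\|u_l\|\|v_l\|\le1$. It is convex and balanced, as scalars can be absorbed into the $u_l$.

\emph{Step 1: $a$ lies in the $\ell_1$-closure of $\eta\Gamma$.} Suppose not. The Hahn--Banach theorem separates a point from a closed convex set, so there is $\varphi\in\ell_\infty$ with $\operatorname{Re}\sum_na_n\varphi_n>\sup_{b\in\eta\Gamma}\operatorname{Re}\sum_nb_n\varphi_n$. Since $\Gamma$ is balanced, the supremum equals $\eta\kappa$ with $\kappa=\sup_{b\in\Gamma}|\sum_nb_n\varphi_n|$. Thus $|\sum_na_n\varphi_n|>\eta\kappa$, and by the definition of $\kappa$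
\begin{equation}\label{eq:kappa}
\Big|\sum_n\varphi_n\langle S^nu,v\rangle\Big|\le\kappa\|u\|\|v\|\qquad\text{for finitely supported }u,v.
\end{equation}
This says that the formal series $\sum_n\varphi_nS^n$ has norm at most $\kappa$. The hypothesis on $a$ concerns polynomials, so we need polynomial approximants with the same bound, and we use Fej\'er means. The Fej\'er kernel $F_K(\theta)=\frac1K|\sum_{n<K}e^{in\theta}|^2$ is nonnegative and satisfies $\int_0^{2\pi}F_K(\theta)e^{in\theta}\frac{d\theta}{2\pi}=(1-\frac nK)_+$ for $n\ge0$; in particular it has mean $1$. Let $\varphi^K(z)=\sum_{n<K}(1-\frac nK)\varphi_nz^n$. By \eqref{eq:rot}, $e^{in\theta}\langle S^nu,v\rangle=\langle D_\theta S^nD_\theta^{-1}u,v\rangle=\langle S^nD_\theta^{-1}u,D_\theta v\rangle$. So for finitely supported $u,v$, all sums being finite, \eqref{eq:kappa} gives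
\[
|\langle\varphi^K(S)u,v\rangle|=\Big|\int_0^{2\pi}F_K(\theta)\sum_n\varphi_n\langle S^nD_\theta^{-1}u,D_\theta v\rangle\,\frac{d\theta}{2\pi}\Big|\le\kappa\|u\|\|v\| .
\]
Hence $\|\varphi^K\|_{(q)}\le\kappa$, and the hypothesis gives $|\sum_{n<K}(1-\frac nK)a_n\varphi_n|\le\eta\kappa$. Since $(a_n\varphi_n)\in\ell_1$, dominated convergence yields $|\sum_na_n\varphi_n|\le\eta\kappa$, a contradiction.

\emph{Step 2: an exact representation of cost at most $2\eta$.} Choose $b\in\eta\Gamma$ with $\|a-b\|_1\le\eta$ and let $\gamma=a-b$. The pairs $(\gamma_le_0,e_l^*)$, $l\ge0$, represent $\gamma$ with cost $\|\gamma\|_1\le\eta$. Together with the finitely many pairs that represent $b$ with cost at most $\eta$, they form a countable family $(u_l,v_l)$ with $a_n=\sum_l\langle S^nu_l,v_l\rangle$ and $s:=\sum_ls_l\le2\eta$, where $s_l=\|u_l\|\|v_l\|$.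

\emph{Step 3: rescaling.} Replace the pairs with $s_l=0$ by $(0,0)$; if $s=0$ we are done. Replace each other pair by $(t_lu_l,t_l^{-1}v_l)$, with $t_l>0$ chosen so that the first vector has norm $s_l^{1/q}s^{1/2-1/q}$. The product of the norms is still $s_l$, so the second vector has norm $s_l^{1/q'}s^{1/2-1/q'}$. Then $\sum_l\|u_l\|^q=s\cdot s^{q/2-1}=s^{q/2}$ and $\sum_l\|v_l\|^{q'}=s\cdot s^{q'/2-1}=s^{q'/2}$, so both norms equal $\sqrt s\le\sqrt{2\eta}$.
\end{proof}

\section{The perturbation lemma}\label{sec:pert}

For $k\ge0$ let $I_k=\{0,\dots,k\}^2\setminus\{(0,0)\}$. A \emph{configuration of level $k$} is a tuple $c=(T;x_0,\dots,x_k;y_0,\dots,y_k)$ with $T\in\mathcal K$, $\|T\|<1$, $x_i\in X$, $y_j\in X^*$ and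
\begin{equation}\label{eq:config}
\langle T^nx_i,y_j\rangle=\delta_{ij}\delta_{n0}\qquad\text{for all }n\ge0\text{ and }(i,j)\in I_k .
\end{equation}
Let $\mathcal C_k$ be the set of these tuples. Since $I_0=\emptyset$, condition \eqref{eq:config} is void at level $0$.

\begin{lemma}\label{lem:pert}
Let $c=(T;x_0,\dots,x_k;y_0,\dots,y_k)\in\mathcal C_k$ and $\varepsilon>0$. There is an $\mathrm{SOT}$-open neighborhood $\mathcal U(c,\varepsilon)$ of $T$ in $\mathcal K$ with the following property. For every $T'\in\mathcal U(c,\varepsilon)$ and every $\tau$-neighborhood $\mathcal V$ of $T'$ in $\mathcal K$ there is $(T'';x_0'',\dots,x_{k+1}'';y_0'',\dots,y_{k+1}'')\in\mathcal C_{k+1}$ with $T''\in\mathcal V$ and $\|x_i''-x_i\|<\varepsilon$, $\|y_i''-y_i\|<\varepsilon$ for $0\le i\le k$.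
\end{lemma}

The order of the quantifiers matters: the tolerance $\varepsilon$ for the vectors determines $\mathcal U(c,\varepsilon)$ once and for all, and then $\mathcal V$ may be arbitrarily small. The set $\mathcal U(c,\varepsilon)$ is open for the weaker topology $\mathrm{SOT}$, and $T''$ will approximate $T'$ in the stronger topology $\mathrm{SOT}^*$. This is why one proof covers both topologies.

\begin{proof}
\emph{Step 1: the neighborhood.} We can control finitely many powers of $T'$, say up to the $N$-th. The errors with $n<N$ will be small one by one. The errors with $n\ge N$ will be estimated together, as in Section~\ref{sec:example}, by factoring out $T'^Nx_i$. Removing the first $N$ terms of a polynomial costs a factor $N+1$, and this is where $\|T\|<1$ is used: geometric decay of $\|T^Nx_i\|$ beats that factor.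

Let $r=\|T\|<1$ and let $R$ be an upper bound for all $\|x_i\|$ and $\|y_j\|$. Choose $\eta>0$ with $(k+1)\sqrt{2\eta}<\varepsilon/2$, and then $N\ge1$ with $(N+1)r^NR^2<\eta/2$. Let $\mathcal U(c,\varepsilon)$ be the set of all $T'\in\mathcal K$ such that
\begin{align}
|\langle T'^nx_i,y_j\rangle-\delta_{ij}\delta_{n0}|&<\frac\eta{2N}&&(0\le n<N,\ (i,j)\in I_k),\label{eq:U1}\\
(N+1)R\,\|T'^Nx_i\|&<\frac\eta2&&(0\le i\le k).\label{eq:U2}
\end{align}
It is $\mathrm{SOT}$-open by Lemma~\ref{lem:K}(b). It contains $T$: the left side of \eqref{eq:U1} is then $0$, and the left side of \eqref{eq:U2} is at most $(N+1)r^NR^2$.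

\emph{Step 2: truncation.} Let $T'\in\mathcal U(c,\varepsilon)$ and $\mathcal V$ be given. For $M\ge1$ let $\rho=1-\frac1M$ and $A=\rho P_MT'P_M$. Truncation reduces to a matrix and frees the remote coordinates; the factor $\rho$ makes the errors summable. Define
\[
a^{ij}_n=\langle A^nP_Mx_i,P_My_j\rangle-\delta_{ij}\delta_{n0}\qquad(n\ge0,\ (i,j)\in I_k).
\]
Then $a^{ij}\in\ell_1$ because $\|A\|\le\rho<1$. As $M\to\infty$ we have $A\to T'$ in $\mathrm{SOT}$ by Lemma~\ref{lem:K}(d), so $A^nP_Mx_i\to T'^nx_i$ by Lemma~\ref{lem:K}(b), and $P_My_j\to y_j$. The finitely many strict inequalities \eqref{eq:U1} and \eqref{eq:U2} therefore give, for all large $M$,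
\begin{equation}\label{eq:trunc}
|a^{ij}_n|<\frac\eta{2N}\quad(n<N,\ (i,j)\in I_k),\qquad(N+1)R\,\|A^NP_Mx_i\|<\frac\eta2\quad(i\le k).
\end{equation}

\emph{Step 3: the errors are small functionals.} Let $p$ be a polynomial and $\hat p=\sum_{n\ge N}p_nz^{n-N}$. By (F2) and (F1),
\[
\|\hat p\|_{(q)}=\|z^N\hat p\|_{(q)}=\Big\|p-\sum_{n<N}p_nz^n\Big\|_{(q)}\le\|p\|_{(q)}+\sum_{n<N}|p_n|\le(N+1)\|p\|_{(q)} .
\]
The operator $A$ leaves $P_MX=\ell_q^M$ invariant and acts there as an $M\times M$ matrix whose modulus $\rho P_M|T'|P_M$ is a contraction. By Proposition~\ref{prop:matsaev}, $\hat p(A)$ has norm at most $(N+1)\|p\|_{(q)}$ on $P_MX$. This is the only place where we use more about $T'$ than $\|T'\|\le1$ to estimate anything. Since $N\ge1$, the terms with $n\ge N$ carry no Kronecker symbol, and (F1) and \eqref{eq:trunc} give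
\begin{align*}
\Big|\sum_na^{ij}_np_n\Big|&\le\sum_{n<N}|a^{ij}_n|\,|p_n|+\big|\langle\hat p(A)A^NP_Mx_i,P_My_j\rangle\big|\\
&\le\frac\eta2\|p\|_{(q)}+(N+1)\|p\|_{(q)}\,\|A^NP_Mx_i\|\,R\ \le\ \eta\|p\|_{(q)} .
\end{align*}
Lemma~\ref{lem:rep}, applied to $-a^{ij}$, provides for each $(i,j)\in I_k$ sequences $(u^{ij}_l)_l$ in $\ell_q$ and $(v^{ij}_l)_l$ in $\ell_{q'}$ with $(\sum_l\|u_l^{ij}\|^q)^{1/q}\le\sqrt{2\eta}$, $(\sum_l\|v_l^{ij}\|^{q'})^{1/q'}\le\sqrt{2\eta}$ and
\begin{equation}\label{eq:cancel}
\sum_l\langle S^nu^{ij}_l,v^{ij}_l\rangle=-a^{ij}_n\qquad(n\ge0).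
\end{equation}
Put also $u^{00}_l=0$ and $v^{00}_l=0$.

\emph{Step 4: the new configuration.} The correction for one pair $(i,j)$ must not disturb the other pairs, so each pair receives its own set of coordinates. The coordinate $M$ is reserved for the new vectors $x''_{k+1}$ and $y''_{k+1}$. Fix a bijection between $\{M+1,M+2,\dots\}$ and $\{0,\dots,k\}^2\times\mathbb Z_+\times\mathbb Z_+$, and relabel the corresponding basis vectors as $e_{(i,j,l,m)}$. Let $X_{ij}$ be the closed span of the vectors $e_{(i,j,l,m)}$, $l,m\ge0$, so that $X$ is the $\ell_q$-direct sum of $P_MX$, $\mathbb Ce_M$ and the spaces $X_{ij}$. Let $B$ be the direct sum given by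
\[
B=A\ \text{ on }P_MX,\qquad Be_M=0,\qquad Be_{(i,j,l,m)}=e_{(i,j,l,m+1)},
\]
and let $T''=\rho B$. On $X_{ij}$ the operator $B$ is a direct sum of countably many copies of $S$, indexed by $l$. By Lemma~\ref{lem:K}(c), $B$ and $T''$ belong to $\mathcal K$: all summands have contractive modulus, and they are positive when $T'$ is. The second factor $\rho$ gives $\|T''\|\le\rho<1$. Let $\tilde u^{ij}\in X_{ij}$ have the coordinate $(u_l^{ij})_m$ at the place $(i,j,l,m)$, and let $\tilde v^{ij}\in X^*$ have the coordinate $(v_l^{ij})_m$ at the place $(i,j,l,m)$ and $0$ elsewhere. Then $\|\tilde u^{ij}\|,\|\tilde v^{ij}\|\le\sqrt{2\eta}$, and $\langle B^n\tilde u^{ij},\tilde v^{ij}\rangle=-a_n^{ij}$ for $(i,j)\in I_k$ by \eqref{eq:cancel}. Put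
\[
x_i''=P_Mx_i+\sum_{j=0}^k\tilde u^{ij},\qquad y_j''=P_My_j+\sum_{i=0}^k\tilde v^{ij}\qquad(0\le i,j\le k),
\]
and $x''_{k+1}=e_M$, $y''_{k+1}=e_M^*$.

\emph{Step 5: verification.} Let $(i,j)\in I_k$. Think of the spaces $X_{i'j'}$ as the cells of a square array. Outside $P_MX$, the vector $B^nx_i''$ lives in row $i$ and the functional $y_j''$ lives in column $j$, and these meet in the cell $(i,j)$ only. Hence
\[
\langle B^nx_i'',y_j''\rangle=\langle A^nP_Mx_i,P_My_j\rangle+\langle B^n\tilde u^{ij},\tilde v^{ij}\rangle=\langle A^nP_Mx_i,P_My_j\rangle-a_n^{ij}=\delta_{ij}\delta_{n0}.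
\]
For $i=k+1$ we have $B^ne_M=\delta_{n0}e_M$, and $\langle e_M,y_j''\rangle=\delta_{k+1,j}$ because $y_0'',\dots,y_k''$ have $M$-th coordinate zero. For $j=k+1$ and $i\le k$, the vector $B^nx_i''$ has $M$-th coordinate zero, because $x_i''$ has no component in the summand $\mathbb Ce_M$. So $\langle B^nx_i'',y_j''\rangle=\delta_{ij}\delta_{n0}$ for all $(i,j)\in I_{k+1}$. Multiplying by $\rho^n$ leaves the right side unchanged, so the same relations hold for $T''$, and the new tuple belongs to $\mathcal C_{k+1}$.

For $i\le k$ we have $\|x_i''-x_i\|\le\|(I-P_M)x_i\|+(k+1)\sqrt{2\eta}$ and $\|y_i''-y_i\|\le\|(I-P_M)y_i\|+(k+1)\sqrt{2\eta}$, and both are less than $\varepsilon$ for large $M$. Finally $T''=\rho^2P_MT'P_M+R_M$ with $R_M=\rho(I-P_M)B(I-P_M)$ a contraction. By Lemma~\ref{lem:K}(d), $T''\to T'$ in $\mathrm{SOT}^*$, hence in $\tau$, as $M\to\infty$, whatever choices are made for each $M$. So $T''\in\mathcal V$ for large $M$.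
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:baire}

For $\xi\in X$, $\zeta\in X^*$, $\varepsilon>0$ let $\mathcal G(\xi,\zeta,\varepsilon)$ be the set of all $T\in\mathcal K$ that admit sequences $(x_i)$, $(y_j)$ as in the theorem. It suffices to show that each of these sets is comeager. Indeed, $\mathcal G(\xi',\zeta',\frac1m)\subseteq\mathcal G(\xi,\zeta,\varepsilon)$ when $\|\xi'-\xi\|$, $\|\zeta'-\zeta\|$ and $\frac1m$ are less than $\varepsilon/2$. So every $T$ in the intersection of the sets $\mathcal G(\xi',\zeta',\frac1m)$, over $m\ge1$ and over $\xi',\zeta'$ in countable dense subsets of $X$ and $X^*$, has the required property, and in a Baire space a countable intersection of comeager sets is comeager.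

Fix $\xi,\zeta,\varepsilon$, write $d=d_\tau$ and $\varepsilon_k=2^{-k-2}\varepsilon$; open means $\tau$-open. Near a typical $T$ there will be many configurations of each level, but unrelated ones are of no use: we need a chain $c_0,c_1,\dots$ in which each term arises from the previous one by Lemma~\ref{lem:pert}. To force this, we attach configurations to \emph{disjoint} open sets, so that each $T$ selects at most one configuration at each level.

For $c\in\mathcal C_k$ write $c=(T_c;x_0^c,\dots,x_k^c;y_0^c,\dots,y_k^c)$. A \emph{$k$-pair} is a pair $(W,c)$ with $W\subseteq\mathcal K$ open, $c\in\mathcal C_k$,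
\[
T_c\in W\subseteq\mathcal U(c,\varepsilon_k)\qquad\text{and}\qquad\operatorname{diam}_dW\le2^{-k}.
\]
A $(k+1)$-pair $(W',c')$ is a \emph{child} of a $k$-pair $(W,c)$ if $W'\subseteq W$ and $\|x_i^{c'}-x_i^c\|<\varepsilon_k$, $\|y_i^{c'}-y_i^c\|<\varepsilon_k$ for $i\le k$. A family of pairs is \emph{disjoint} if distinct members have disjoint open sets. We construct disjoint families $\mathfrak F_k$ of $k$-pairs such that the union $G_k$ of the open sets of $\mathfrak F_k$ is dense in $\mathcal K$, all members of $\mathfrak F_0$ have $x_0^c=\xi$ and $y_0^c=\zeta$, and each member of $\mathfrak F_{k+1}$ is a child of a member of $\mathfrak F_k$.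

\emph{Level $0$.} Let $O\subseteq\mathcal K$ be open and non-empty. By Remark~\ref{rem:meager} it contains a strict contraction $T_c$. Then $c=(T_c;\xi;\zeta)\in\mathcal C_0$, and with $W=O\cap\mathcal U(c,\varepsilon_0)\cap\{d(\cdot,T_c)<\frac12\}$ we obtain a $0$-pair with $W\subseteq O$. By Zorn's lemma there is a maximal disjoint family $\mathfrak F_0$ of $0$-pairs with vectors $\xi,\zeta$. If $G_0$ were not dense, the choice $O=\mathcal K\setminus\overline{G_0}$ would give a pair that can be added to the family. So $G_0$ is dense.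

\emph{From level $k$ to level $k+1$.} Let $(W,c)\in\mathfrak F_k$ and let $O\subseteq W$ be open and non-empty. Pick $T'\in O\subseteq\mathcal U(c,\varepsilon_k)$ and apply Lemma~\ref{lem:pert} with $\mathcal V=O$. This gives $c'\in\mathcal C_{k+1}$ with $T_{c'}\in O$ and with vectors within $\varepsilon_k$ of those of $c$. With $W'=O\cap\mathcal U(c',\varepsilon_{k+1})\cap\{d(\cdot,T_{c'})<2^{-k-2}\}$ we obtain a child $(W',c')$ of $(W,c)$ with $W'\subseteq O$. As at level $0$, the open sets of a maximal disjoint family of children of $(W,c)$ have a union that is dense in $W$. Let $\mathfrak F_{k+1}$ be the union of these families over all $(W,c)\in\mathfrak F_k$. It is disjoint, because children of distinct members of $\mathfrak F_k$ lie in disjoint sets, and $\overline{G_{k+1}}\supseteq G_k$, so $G_{k+1}$ is dense.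

\emph{Passage to the limit.} By Lemma~\ref{lem:K}(a), $G=\bigcap_kG_k$ is a dense $G_\delta$ subset of $\mathcal K$. We show that $G\subseteq\mathcal G(\xi,\zeta,\varepsilon)$. Let $T\in G$. For each $k$ there is exactly one $(W_k,c_k)\in\mathfrak F_k$ with $T\in W_k$. The pair $(W_{k+1},c_{k+1})$ is a child of some member of $\mathfrak F_k$, whose open set contains $T$; so it is a child of $(W_k,c_k)$. Hence $\|x_i^{c_{k+1}}-x_i^{c_k}\|<\varepsilon_k$ and $\|y_i^{c_{k+1}}-y_i^{c_k}\|<\varepsilon_k$ for $k\ge i$, and the sequences $(x_i^{c_k})_{k\ge i}$ and $(y_i^{c_k})_{k\ge i}$ converge in norm, to limits $x_i$ and $y_i$. Since $x_0^{c_0}=\xi$ and $y_0^{c_0}=\zeta$, the norms $\|x_0-\xi\|$ and $\|y_0-\zeta\|$ are at most $\sum_k\varepsilon_k=\varepsilon/2$. Both $T$ and $T_{c_k}$ lie in $W_k$, so $d(T,T_{c_k})\le2^{-k}$ and $T_{c_k}\to T$ in $\mathrm{SOT}$. Fix $n\ge0$ and $(i,j)\neq(0,0)$. For $k\ge\max(i,j)$ we have $(i,j)\in I_k$, so \eqref{eq:config} and Lemma~\ref{lem:K}(b) give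
\[
\langle T^nx_i,y_j\rangle=\lim_{k\to\infty}\langle T_{c_k}^nx_i^{c_k},y_j^{c_k}\rangle=\delta_{ij}\delta_{n0}.
\]
This is \eqref{eq:biorth}. Thus $T\in\mathcal G(\xi,\zeta,\varepsilon)$, and Theorem~\ref{thm:main} is proved. \qed

\begin{thebibliography}{9}

\bibitem{Gillet}
Valentin Gillet, \emph{Typical properties of positive contractions and the invariant subspace problem}, arXiv:2409.14481 (2024).

\end{thebibliography}
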